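\title{Avoiding a compact set over an uncountable field of scalars}

\begin{abstract}
For a subfield $K$ of $\mathbb{R}$, let $\mathcal{M}_K$ be the real line viewed as an ordered $K$-vector space. We construct a subfield $K$ of cardinality $2^{\aleph_0}$ and a compact set $A\subseteq\mathbb{R}$ of topological dimension $0$ and Hausdorff dimension $1$ such that some compact set is not definable in $(\mathcal{M}_K,A)$. This answers a question posed by Fornasiero, Hieronymi and Walsberg. For uncountable $K$ and nonempty compact nowhere dense $A\subseteq\mathbb{R}$ we show that $(\mathcal{M}_K,A)$ avoids a compact set if and only if all sets $\kappa_1A+\dots+\kappa_kA$ with $\kappa_i\in K$ are Lebesgue null. We also show that no example with closed $A\subseteq\mathbb{R}$ exists when $K$ has positive Hausdorff dimension.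
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $K$ be a subfield of $\mathbb{R}$ and let $\mathcal{M}_K=(\mathbb{R},<,+,(x\mapsto\kappa x)_{\kappa\in K})$ be the real line as an ordered $K$-vector space. Given a set $A\subseteq\mathbb{R}^n$, we ask which sets can be defined from $A$ using order, addition, multiplication by scalars from $K$, real constants, logical connectives and quantifiers over $\mathbb{R}$. These sets have a description in geometric terms.

A \emph{structure} on $\mathbb{R}$ is a sequence $\mathfrak{S}=(\mathfrak{S}_m)_{m\ge1}$ such that for all $m,n\geq 1$: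
\begin{enumerate}
\item[(S1)] $\mathfrak{S}_m$ is a boolean algebra of subsets of $\mathbb{R}^m$;
\item[(S2)] if $X\in\mathfrak{S}_m$ and $Y\in\mathfrak{S}_n$, then $X\times Y\in\mathfrak{S}_{m+n}$;
\item[(S3)] $\{x\in\mathbb{R}^m:x_i=x_j\}\in\mathfrak{S}_m$ for $1\le i\le j\le m$;
\item[(S4)] if $X\in\mathfrak{S}_{m+1}$, then the projection of $X$ onto the first $m$ coordinates lies in $\mathfrak{S}_m$.
\end{enumerate}
It is a \emph{$K$-structure} if moreover:
\begin{enumerate}
\item[(K1)] if $X\in\mathfrak{S}_m$ and $T:\mathbb{R}^m\to\mathbb{R}^n$ is $K$-linear, that is, given by a matrix with entries in $K$, then $T(X)\in\mathfrak{S}_n$;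
\item[(K2)] $\{x\in\mathbb{R}^m:x_i<x_j\}\in\mathfrak{S}_m$ for $1\le i\le j\le m$;
\item[(K3)] $\{r\}\in\mathfrak{S}_1$ for every $r\in\mathbb{R}$.
\end{enumerate}
A set $X\subseteq\mathbb{R}^n$ \emph{belongs} to $\mathfrak{S}$ if $X\in\mathfrak{S}_n$, and $\mathfrak{S}$ \emph{avoids} $X$ otherwise. Complement, intersection and projection are the geometric forms of negation, conjunction and the existential quantifier. Hence a set belongs to a $K$-structure $\mathfrak{S}$ whenever it is described by a first-order formula whose atomic conditions are $K$-linear equations and inequalities with real constants, or membership in sets that belong to $\mathfrak{S}$. Let $(\mathcal{M}_K,A)$ be the expansion of $\mathcal{M}_K$ by a predicate for $A$. Its definable sets, always with arbitrary real parameters, form the smallest $K$-structure containing $A$. We say that $(\mathcal{M}_K,A)$ \emph{avoids a compact set} if for some $m\ge1$ there is a compact $C\subseteq\mathbb{R}^m$ that is not definable in it.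

Avoiding a compact set is a very weak form of tameness: a structure that fails it defines, for instance, the graph of every continuous function $[0,1]\to\mathbb{R}$. Write $\dim_T$ for topological and $\dim_H$ for Hausdorff dimension (both are recalled in Section~\ref{sec:background}), and think of the inequality $\dim_TA<\dim_HA$ as saying that $A$ is a fractal. It is known that if $A\subseteq\mathbb{R}^n$ is nonempty, closed and $\dim_TA<\dim_HA$, then $(\mathcal{M}_{\mathbb{R}},A)$ defines every compact subset of every $\mathbb{R}^m$, and that the analogous statement fails when $\mathcal{M}_{\mathbb{R}}$ is replaced by $\mathcal{M}_K$ for a suitable countable subfield $K$. What happens between these two extremes is the subject of the following question from \cite{FHW}.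

\medskip
\noindent\textbf{Question.} \emph{Are there an uncountable subfield $K\subseteq\mathbb{R}$ and a nonempty closed set $A\subseteq\mathbb{R}^n$, for some $n\geq 1$, such that $\dim_TA<\dim_HA$ and $(\mathcal{M}_K,A)$ avoids a compact set?}
\medskip

Two simple cases indicate what matters. If $A$ is finite or $A=[0,1]$, then $A$ is already definable in $\mathcal{M}_K$, every definable subset of $\mathbb{R}$ is a finite union of points and intervals (Proposition~\ref{prop:qe}), and the middle-thirds Cantor set is avoided. Now let $A=\{\sum_{n\geq1}2\varepsilon_n3^{-n}:\varepsilon_n\in\{0,1\}\}$ be the middle-thirds Cantor set itself. Then $A+A=[0,2]$, because $\varepsilon_n+\varepsilon_n'$ takes all three values $0,1,2$. So a map available in $\mathcal{M}_K$ parametrizes a whole interval by pairs of points of $A$, and by Theorem~\ref{thm:dichotomy} below $(\mathcal{M}_K,A)$ defines every compact set as soon as $K$ is uncountable. An example must be large in dimension, yet stay small under all such linear maps.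

\subsection{Results}

\emph{Null} means of Lebesgue measure zero. A \emph{$K$-sumset} of $A\subseteq\mathbb{R}$ is a set
\[
\kappa_1A+\dots+\kappa_kA=\lambda(A^k),\qquad k\ge1,\ \kappa_1,\dots,\kappa_k\in K,
\]
where $\lambda:\mathbb{R}^k\to\mathbb{R}$ is the $K$-linear functional $\lambda(x)=\sum_i\kappa_ix_i$. For nonempty compact $A\subseteq\mathbb{R}$ let $(\mathcal{M}_K,A)^{\#}$ be the smallest $K$-structure containing \emph{all} subsets of all powers $A^k$, $k\ge1$. It contains every set definable in $(\mathcal{M}_K,A)$. We write $\mathcal{H}^h$ for the Hausdorff measure with gauge function $h$. The answer to the question is yes.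

\begin{theorem}\label{thm:main}
Let $h:(0,1]\to(0,\infty)$ be nondecreasing with $h(t)\to0$ and $h(t)/t\to\infty$ as $t\to0$. There are a subfield $K\subseteq\mathbb{R}$ with $|K|=2^{\aleph_0}$ and a nonempty compact set $A\subseteq\mathbb{R}$ with $\dim_TA=0$, $\dim_HA=1$ and $\mathcal{H}^h(A)>0$ such that every $X\subseteq\mathbb{R}$ belonging to $(\mathcal{M}_K,A)^{\#}$ has interior or is null. Hence no compact set $C\subseteq\mathbb{R}$ with empty interior and positive measure is definable in $(\mathcal{M}_K,A)$. Moreover, for all $0\le d<n$ the compact set $A_{d,n}=A^{n-d}\times[0,1]^d\subseteq\mathbb{R}^n$ has $\dim_TA_{d,n}=d$ and $\dim_HA_{d,n}=n$, and $(\mathcal{M}_K,A_{d,n})$ avoids the same sets $C$.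
\end{theorem}

The proof rests on a criterion that holds over every field of scalars.

\begin{theorem}\label{thm:sharp}
Let $K$ be any subfield of $\mathbb{R}$ and let $A\subseteq\mathbb{R}$ be nonempty and compact. The following are equivalent:
\begin{enumerate}
\item[(i)] $(\mathcal{M}_K,A)^{\#}$ avoids a compact set;
\item[(ii)] no $K$-sumset of $A$ has interior;
\item[(iii)] every $K$-sumset of $A$ is null.
\end{enumerate}
\end{theorem}

Over uncountable fields the same criterion governs the smaller structure $(\mathcal{M}_K,A)$.

\begin{theorem}\label{thm:dichotomy}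
Let $K$ be an uncountable subfield of $\mathbb{R}$ and let $A\subseteq\mathbb{R}$ be nonempty, compact and nowhere dense. Then $(\mathcal{M}_K,A)$ avoids a compact set if and only if every $K$-sumset of $A$ is null.
\end{theorem}

\begin{theorem}\label{thm:posdim}
Let $K$ be a subfield of $\mathbb{R}$ with $\dim_HK>0$, and let $A\subseteq\mathbb{R}$ be nonempty and closed with $\dim_TA<\dim_HA$. Then $(\mathcal{M}_K,A)$ defines every compact subset of every $\mathbb{R}^m$.
\end{theorem}

In particular, the fields in Theorem~\ref{thm:main} have Hausdorff dimension $0$.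

Theorem~\ref{thm:sharp} turns the question into an additive one: find a large set all of whose $K$-sumsets are null. For countable $K$ these are countably many requirements, and one can hope to meet them one at a time. For uncountable $K$ there is no such enumeration, and one may well guess that an uncountable field is as strong as $\mathbb{R}$. The guess fails because a null set is produced by covering at a sequence of scales, and at a given scale only the number of scalars that can be told apart counts. We generate $K$ by $2^{\aleph_0}$ numbers with very sparse binary expansions. At the scales where $A$ is thin, all of them are indistinguishable from dyadic rationals of small height, so all $K$-sumsets are handled at once. Theorem~\ref{thm:posdim} shows the limit of this: a field of positive dimension has too many distinguishable elements.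

Section~\ref{sec:background} collects background. Theorems~\ref{thm:sharp}, \ref{thm:main}, \ref{thm:dichotomy} and \ref{thm:posdim} are proved, in this order, in Sections~\ref{sec:normal}--\ref{sec:posdim}. The first three use only standard facts; Theorem~\ref{thm:posdim} also uses theorems of Bourgain, Falconer and Marstrand.

\section{Background}\label{sec:background}

\subsection{Semilinear sets}

Call a set \emph{$K$-semilinear} if it is definable in $\mathcal{M}_K$ with real parameters. These sets form the smallest $K$-structure, so they belong to every $K$-structure. We use quantifier elimination for ordered $K$-vector spaces (Fourier--Motzkin elimination).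

\begin{proposition}[{see \cite[Ch.~1, \S7]{vdD}}]\label{prop:qe}
The $K$-semilinear subsets of $\mathbb{R}^m$ are exactly the finite boolean combinations of sets $\{x:T(x)<c\}$ and $\{x:T(x)=c\}$, where $T:\mathbb{R}^m\to\mathbb{R}$ is $K$-linear and $c\in\mathbb{R}$.
\end{proposition}

A \emph{$K$-affine} map is a map $x\mapsto T(x)+w$ with $T$ $K$-linear and $w$ an arbitrary real vector. A $K$-structure is closed under $K$-affine images, since $T(X)+w$ is the image of $X\times\{w\}$ under the $K$-linear map $(x,y)\mapsto T(x)+y$.

\subsection{Dimension}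

Topological dimension is defined inductively: $\dim_T\emptyset=-1$, and $\dim_TX\le d$ if $X$ has a base of relatively open sets whose relative boundaries have dimension at most $d-1$. We use the textbook facts that $\dim_T$ is monotone, that $\dim_T[0,1]^d=d$, and that $\dim_T(X\times Y)\le\dim_TX+\dim_TY$ for nonempty subsets of Euclidean spaces. A nonempty set $X\subseteq\mathbb{R}$ has $\dim_TX=1$ if it has interior. Otherwise $\dim_TX=0$, since the intervals with both endpoints outside $X$ cut out a base of relatively clopen sets.

For a gauge $h$ as in Theorem~\ref{thm:main}, or $h(t)=t^s$ with $s>0$, put $h(0)=0$ and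
\[
\mathcal{H}^h(X)=\sup_{0<\delta\le1}\ \inf\Big\{\sum_ih(\operatorname{diam}U_i):X\subseteq\bigcup_iU_i,\ \operatorname{diam}U_i\le\delta\Big\},
\]
the infimum being over countable covers. For $h(t)=t^s$ we write $\mathcal{H}^s$, and $\dim_HX=\inf\{s>0:\mathcal{H}^s(X)=0\}$. This makes sense for arbitrary $X\subseteq\mathbb{R}^n$. Hausdorff dimension is monotone, at most $n$ on subsets of $\mathbb{R}^n$, does not increase under Lipschitz maps, and is \emph{countably stable}: $\dim_H\bigcup_iX_i=\sup_i\dim_HX_i$. Countable sets have dimension $0$. Lower bounds come from measures.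

\begin{lemma}[Mass distribution principle]\label{lem:mass}
Let $X\subseteq\mathbb{R}^n$ be compact and let $\mu$ be a Borel probability measure on $\mathbb{R}^n$ with $\mu(X)=1$. If $\mu(U)\le c\,h(\operatorname{diam}U)$ for all closed sets $U$ with $\operatorname{diam}U<\delta_0$, then $\mathcal{H}^h(X)\ge1/c$.
\end{lemma}

\begin{proof}
If $X\subseteq\bigcup_iU_i$ with $\operatorname{diam}U_i<\delta_0$, then $1\le\sum_i\mu(\overline{U_i})\le c\sum_ih(\operatorname{diam}U_i)$, because closure preserves diameters.
\end{proof}

\subsection{Measure}

Let $\mathcal{L}$ denote Lebesgue measure on $\mathbb{R}$. Steinhaus' theorem says that $B-B$ contains a neighborhood of $0$ if $B$ is measurable and $\mathcal{L}(B)>0$. If $A$ is compact, its $K$-sumsets are compact, and if $B,B'$ are $K$-sumsets of $A$ and $\gamma\in K$, then $B+\gamma B'$ is again one. Finally, there are compact sets with empty interior and positive measure: if $(q_i)_{i\ge1}$ enumerates $\mathbb{Q}$, then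
\begin{equation}\label{eq:fat}
C_0=[0,1]\setminus\bigcup_{i\ge1}(q_i-2^{-i-2},\,q_i+2^{-i-2})
\end{equation}
is compact, contains no rational number, and has $\mathcal{L}(C_0)\ge1-\sum_{i\geq1}2^{-i-1}=\frac12$.

\section{The structure generated by all subsets of powers of $A$}\label{sec:normal}

In this section $K$ is arbitrary and $A\subseteq\mathbb{R}$ is nonempty and compact. To prove that a set is \emph{not} definable in $(\mathcal{M}_K,A)$ we need a description of all definable sets, and the obstacle is the alternation of projections and complements. The larger structure $(\mathcal{M}_K,A)^{\#}$ is easier: since every subset of $A^k$ is available, the complexity of a definition can be absorbed into an index set. For $Z\subseteq\mathbb{R}^k\times\mathbb{R}^n$ and $s\in\mathbb{R}^k$ write $Z_s=\{x:(s,x)\in Z\}$. Let $\mathcal{F}_n$ be the family of all sets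
\begin{equation}\label{eq:normalform}
X=\bigcup_{s\in S}Z_s,\qquad k\ge1,\quad S\subseteq A^k\text{ arbitrary},\quad Z\subseteq\mathbb{R}^k\times\mathbb{R}^n\ \text{$K$-semilinear}.
\end{equation}
A family defined by unions is closed under projections for free; the point is closure under complements. The simplest case shows why it holds. Let $X=S\subseteq A$. Its complement consists of the points of $A\setminus S$, the rays $(-\infty,\min A)$ and $(\max A,\infty)$, and the bounded components of $\mathbb{R}\setminus A$. As $A$ is closed, each such component is an interval $(b,b')$ with $(b,b')\in A^2$, so the union of these components is the union of a semilinear family over a subset of $A^2$. In general, $A$ is replaced by finitely many translated $K$-sumsets.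

\begin{proposition}\label{prop:normal}
The sequence $\mathcal{F}=(\mathcal{F}_n)_{n\ge1}$ is the structure $(\mathcal{M}_K,A)^{\#}$.
\end{proposition}

\begin{proof}
Every $S\subseteq A^k$ lies in $\mathcal{F}_k$: take $Z=\{(s,x):x=s\}$. The set $X$ in \eqref{eq:normalform} is the image of $(S\times\mathbb{R}^n)\cap Z$ under the projection onto the last $n$ coordinates, so it belongs to every $K$-structure that contains all subsets of the powers of $A$. It remains to show that $\mathcal{F}$ is a $K$-structure.

A $K$-semilinear set $X\subseteq\mathbb{R}^n$ lies in $\mathcal{F}_n$: take $S=A\neq\emptyset$ and $Z=\mathbb{R}\times X$. This gives (S3), (K2) and (K3). Let $X^i=\bigcup_{s\in S^i}Z^i_s$ for $i=1,2$. Then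
\[
X^1\times X^2=\bigcup_{(s,s')\in S^1\times S^2}Z^1_s\times Z^2_{s'},
\]
which gives (S2). If $X^1,X^2\subseteq\mathbb{R}^n$ and $S^1,S^2\ne\emptyset$, then $X^1\cup X^2=\bigcup_{(s,s')\in S^1\times S^2}(Z^1_s\cup Z^2_{s'})$; if some $S^i$ is empty, then $X^1\cup X^2$ is one of the two sets. For $K$-linear $T$ we have $T(\bigcup_{s\in S}Z_s)=\bigcup_{s\in S}T(Z_s)$, and $\{(s,y):y\in T(Z_s)\}$ is $K$-semilinear. This gives (K1) and its special case (S4).

Now let $X$ be as in \eqref{eq:normalform} and $Y=\mathbb{R}^n\setminus X$. By Proposition~\ref{prop:qe}, after separating the variables $s$ and $x$, the set $Z$ is given by a boolean combination of conditions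
\[
T_i(x)<c_i+\lambda_i(s)\quad\text{or}\quad T_i(x)=c_i+\lambda_i(s),\qquad 1\le i\le N,
\]
with $N\geq1$, $T_i$ and $\lambda_i$ $K$-linear and $c_i\in\mathbb{R}$. The thresholds that occur for $s\in A^k$ lie in the nonempty compact set $B_i=c_i+\lambda_i(A^k)$. For $y,y'\in\mathbb{R}$ write $y\sim_iy'$ if no element of $B_i$ distinguishes them, that is, if $y<b\Leftrightarrow y'<b$ and $y=b\Leftrightarrow y'=b$ for all $b\in B_i$. A point of $B_i$ is equivalent only to itself. Two points $y<y'$ outside $B_i$ are equivalent if and only if $[y,y']\cap B_i=\emptyset$, that is, if and only if they lie in the same component of $\mathbb{R}\setminus B_i$. Since $B_i$ is nonempty and compact, these components are open intervals whose finite endpoints lie in $B_i$, and none is all of $\mathbb{R}$. So every $\sim_i$-class has one of the four forms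
\begin{equation}\label{eq:fourforms}
\{b\},\qquad(-\infty,b),\qquad(b,\infty),\qquad(b,b'),
\end{equation}
with $b=c_i+\lambda_i(s_i)$ and $b'=c_i+\lambda_i(s_i')$ for some $s_i,s_i'\in A^k$.

Write $x\approx x'$ if $T_i(x)\sim_iT_i(x')$ for all $i\le N$. For $s\in A^k$, whether $x\in Z_s$ depends only on the $\approx$-class of $x$. Hence $X$, and therefore $Y$, is a union of $\approx$-classes. For a pattern $\tau\in\{1,2,3,4\}^N$ let $Z^\tau\subseteq\mathbb{R}^{2kN}\times\mathbb{R}^n$ be the set of all $(\sigma,x)$ with $\sigma=(s_1,s_1',\dots,s_N,s_N')$ such that for each $i$ the number $T_i(x)$ lies in the $\tau_i$-th set in \eqref{eq:fourforms}, formed with $b=c_i+\lambda_i(s_i)$ and $b'=c_i+\lambda_i(s_i')$. Each $Z^\tau$ is $K$-semilinear, and each $\approx$-class equals $Z^\tau_\sigma$ for some $\tau$ and some $\sigma\in A^{2kN}$. Put $S^\tau=\{\sigma\in A^{2kN}:Z^\tau_\sigma\subseteq Y\}$. Then $Y=\bigcup_\tau\bigcup_{\sigma\in S^\tau}Z^\tau_\sigma$ is a finite union of members of $\mathcal{F}_n$, so $Y\in\mathcal{F}_n$.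
\end{proof}

\begin{corollary}\label{cor:nointerior}
If $X\subseteq\mathbb{R}$ belongs to $(\mathcal{M}_K,A)^{\#}$ and has empty interior, then $X$ is covered by finitely many translates of $K$-sumsets of $A$. In particular, if all $K$-sumsets of $A$ are null, then $X$ is null.
\end{corollary}

\begin{proof}
Write $X$ as in \eqref{eq:normalform} with $n=1$. Each atomic condition in the description of $Z$ either involves only $s$ or, after division by the nonzero coefficient of $x$, which lies in $K$, compares $x$ with a number $c_i+\lambda_i(s)$, where $i\le N$, $c_i\in\mathbb{R}$ and $\lambda_i$ is $K$-linear. So $Z_s$ is a union of some of the points $c_i+\lambda_i(s)$ and some of the open intervals complementary to these points. For $s\in S$ the set $Z_s\subseteq X$ contains no open interval, so $Z_s\subseteq\{c_i+\lambda_i(s):i\le N\}$. Thus $X\subseteq\bigcup_{i\le N}(c_i+\lambda_i(A^k))$.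
\end{proof}

\begin{remark}
Compactness of $A$ was used only to find the endpoints in \eqref{eq:fourforms} inside $B_i$. It cannot simply be dropped. For $A=\mathbb{Q}\cap[0,1]$ the argument just given shows that members of $\mathcal{F}_1$ with empty interior are countable, so $[0,1]\setminus A\notin\mathcal{F}_1$ although $A$ and $[0,1]$ are in $\mathcal{F}_1$.
\end{remark}

In the opposite direction, a sumset with interior lets us pull any compact set back into a power of $A$.

\begin{lemma}\label{lem:pullback}
Suppose that some $K$-sumset of $A$ has interior. Then every compact set $C\subseteq\mathbb{R}^m$ is the image of a closed subset of a power of $A$ under a $K$-affine map.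
\end{lemma}

\begin{proof}
Let $\lambda(A^k)\supseteq I$, where $I$ is an interval of positive length. Since $C$ is bounded, there are a rational $t>0$ and $v\in\mathbb{R}^m$ with $tC+v\subseteq I^m$. Let $\Lambda:(\mathbb{R}^k)^m\to\mathbb{R}^m$ be the $K$-linear map $\Lambda(x_1,\dots,x_m)=(\lambda(x_1),\dots,\lambda(x_m))$. The set $B=A^{km}\cap\Lambda^{-1}(tC+v)$ is closed, and $\Lambda(B)=tC+v$ because $\Lambda(A^{km})\supseteq I^m$. So $C$ is the image of $B$ under $x\mapsto t^{-1}\Lambda(x)-t^{-1}v$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]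
(iii)$\Rightarrow$(i). By Corollary~\ref{cor:nointerior}, the set $C_0$ of \eqref{eq:fat} does not belong to $(\mathcal{M}_K,A)^{\#}$.

(i)$\Rightarrow$(ii). If some $K$-sumset has interior, then by Lemma~\ref{lem:pullback} every compact set is a $K$-affine image of a subset of a power of $A$, and so belongs to $(\mathcal{M}_K,A)^{\#}$.

(ii)$\Rightarrow$(iii). If a $K$-sumset $B$ is not null, then, being compact, it is measurable of positive measure, and the $K$-sumset $B-B$ has interior by Steinhaus' theorem.
\end{proof}

\section{A set of full dimension with null sumsets}\label{sec:example}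

By Corollary~\ref{cor:nointerior}, Theorem~\ref{thm:main} comes down to finding $K$ of cardinality $2^{\aleph_0}$ and a large compact set $A$ all of whose $K$-sumsets are null.

\subsection{Two sets of binary expansions}

Let $1=m_1<a_1<b_1=m_2<a_2<b_2=m_3<\cdots$ be integers, to be chosen below, and let $l_j=b_j-a_j$. Define
\begin{align*}
A&=\Big\{\sum_{n\ge1}x_n2^{-n}:x_n\in\{0,1\},\ x_n=0\text{ for }n\in\bigcup_j(a_j,b_j]\Big\},\\
P&=\Big\{\sum_{j\ge1}\varepsilon_j2^{-m_j}:\varepsilon_j\in\{0,1\}\Big\},\qquad K=\mathbb{Q}(P);
\end{align*}
see Figure~\ref{fig:digits}. The set $A$ is a continuous image of a nonempty closed subset of $\{0,1\}^{\mathbb{N}}$, so it is nonempty and compact, and $A,P\subseteq[0,1]$. Since $m_{j+1}\ge m_j+2$, we have $\sum_{i>j}2^{-m_i}\le2\cdot2^{-m_{j+1}}<2^{-m_j}$. So two sequences $(\varepsilon_i)$ that first differ at $j$ give different sums. Hence $|P|=2^{\aleph_0}$, and $|K|=2^{\aleph_0}$ because $P\subseteq K\subseteq\mathbb{R}$.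

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[left] at (0.2,1.1) {$A$};
\node[left] at (0.2,0.4) {$P$};
\draw (0.4,1.1)--(10.8,1.1);
\draw[line width=4pt] (1.5,1.1)--(4.3,1.1);
\draw[line width=4pt] (6.3,1.1)--(9.8,1.1);
\node[above] at (5.3,1.1) {$l_j$ zeros};
\draw (0.4,0.4)--(10.8,0.4);
\fill (1.5,0.4) circle (2.5pt);
\fill (6.3,0.4) circle (2.5pt);
\draw[dotted] (1.5,1.4)--(1.5,0) node[below] {$m_j$};
\draw[dotted] (4.3,1.4)--(4.3,0) node[below] {$a_j$};
\draw[dotted] (6.3,1.4)--(6.3,0) node[below] {$b_j=m_{j+1}$};
\draw[dotted] (9.8,1.4)--(9.8,0) node[below] {$a_{j+1}$};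
\end{tikzpicture}
\caption{Positions of binary digits, not to scale. Thick segments and dots mark the positions where a digit may be $0$ or $1$; on thin segments the digit is $0$. Points of $A$ have zeros in the blocks $(a_j,b_j]$. Points of $P$ can have a nonzero digit only at the positions $m_j$.}
\label{fig:digits}
\end{figure}

For $x=\sum_nx_n2^{-n}\in A$ and $p=\sum_i\varepsilon_i2^{-m_i}\in P$ put $x^{(j)}=\sum_{n\le a_j}x_n2^{-n}$ and $p^{(j)}=\sum_{i\le j}\varepsilon_i2^{-m_i}$. The digits $x_n$ vanish for $a_j<n\le b_j$, and $m_{j+1}=b_j$, so
\begin{equation}\label{eq:trunc}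
\begin{aligned}
x^{(j)}&\in2^{-a_j}\mathbb{Z}\cap[0,1],&\quad 0&\le x-x^{(j)}\le2^{-b_j},\\
p^{(j)}&\in2^{-m_j}\mathbb{Z}\cap[0,1],&\quad 0&\le p-p^{(j)}\le2\cdot2^{-b_j}.
\end{aligned}
\end{equation}
Thus at scale $2^{-b_j}$ the set $A$ looks like part of the coarser lattice $2^{-a_j}\mathbb{Z}$, and every $p\in P$ looks like a multiple of $2^{-m_j}$.

\begin{example}\label{ex:smallest}
Consider $A+pA$ for $p\in P$. For $x,y\in A$, the estimates \eqref{eq:trunc} give
\[
0\le(x+py)-(x^{(j)}+p^{(j)}y^{(j)})=(x-x^{(j)})+p\,(y-y^{(j)})+(p-p^{(j)})\,y^{(j)}\le4\cdot2^{-b_j},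
\]
and $x^{(j)}+p^{(j)}y^{(j)}\in2^{-(a_j+m_j)}\mathbb{Z}\cap[0,2]$, a set of at most $3\cdot2^{a_j+m_j}$ points. Therefore
\[
\mathcal{L}(A+pA)\le3\cdot2^{a_j+m_j}\cdot4\cdot2^{-b_j}=12\cdot2^{m_j-l_j}.
\]
Multiplication by $p$ refines the lattice by $m_j$ binary places and so fills only $m_j$ of the $l_j$ zeros. The bound does not depend on $p$, and it does not depend on $a_j$.
\end{example}

A polynomial of degree $d$ in elements of $P$ refines the lattice by $dm_j$ places, so we want $l_j-dm_j\to\infty$ for every $d$, and we take $l_j=jm_j$. The zeros make $A$ smaller, but since $a_j$ does not enter the bound we may postpone the $j$-th block until it is negligible compared with the number of free digits before it. The choices are made in the order $m_j$, $l_j$, $a_j$, $m_{j+1}$ and do not conflict.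

\subsection{Choice of the parameters}

Let $h$ be as in Theorem~\ref{thm:main}. For a gauge such as $t^{1/2}$ the condition $\mathcal{H}^h(A)>0$ alone does not give $\dim_HA=1$, so we first make $h$ smaller. The function $t(1+\log\frac1t)$ is positive and nondecreasing on $(0,1]$, its derivative being $\log\frac1t$. Hence $h_0(t)=\min\{h(t),t(1+\log\frac1t)\}$ satisfies the hypotheses of the theorem, and $\mathcal{H}^{h}\ge\mathcal{H}^{h_0}$. Replacing $h$ by $h_0$, we may assume that for every $s\in(0,1)$
\begin{equation}\label{eq:hsmall}
h(t)\le C_st^s\quad(0<t\le1),\qquad C_s=\sup_{0<t\le1}t^{1-s}\big(1+\log\tfrac1t\big)<\infty.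
\end{equation}
Let $m_1=1$. Given $m_1,\dots,m_j$, put $l_j=jm_j$ and $L_j=l_1+\dots+l_j$, choose an integer $a_j>m_j$ so large that
\begin{equation}\label{eq:aj}
h(t)\ge2^{L_j}\,t\qquad\text{for }0<t\le2^{-a_j},
\end{equation}
which is possible because $h(t)/t\to\infty$, and put $b_j=a_j+l_j$ and $m_{j+1}=b_j$.

\begin{lemma}\label{lem:null}
Every $K$-sumset of $A$ is null.
\end{lemma}

\begin{proof}
Let $\kappa_1,\dots,\kappa_k\in K$. They are rational functions of finitely many elements of $P$. Taking a common denominator, write $\kappa_i=f_i(p)/g(p)$ with $p=(p_1,\dots,p_r)\in P^r$, $r\geq1$, $f_i,g\in\mathbb{Z}[X_1,\dots,X_r]$ and $g(p)\ne0$. Then $\sum_i\kappa_iA=g(p)^{-1}B$ with $B=\sum_if_i(p)A$. A dilate of a null set is null, so the denominator plays no role, and it suffices to show that $B$ is null.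

Let $d\ge1$ bound the total degrees of the $f_i$ and let $p^{(j)}=(p_1^{(j)},\dots,p_r^{(j)})$. The $f_i$ have integer coefficients, so $f_i(p^{(j)})\in2^{-dm_j}\mathbb{Z}$. They are bounded and Lipschitz on $[0,1]^r$, so by \eqref{eq:trunc} there is $c\ge1$, independent of $i$ and $j$, with $|f_i|\le c$ on $[0,1]^r$ and $|f_i(p)-f_i(p^{(j)})|\le c\,2^{-b_j}$. For $x\in A$ we obtain
\[
|f_i(p)x-f_i(p^{(j)})x^{(j)}|\le|f_i(p)|\,(x-x^{(j)})+|f_i(p)-f_i(p^{(j)})|\,x^{(j)}\le2c\,2^{-b_j}
\]
and $f_i(p^{(j)})x^{(j)}\in2^{-(a_j+dm_j)}\mathbb{Z}\cap[-c,c]$. Summing over $i\le k$, every point of $B$ is within $2ck\,2^{-b_j}$ of a point of $2^{-(a_j+dm_j)}\mathbb{Z}\cap[-ck,ck]$, and this set has at most $(2ck+1)2^{a_j+dm_j}$ points. Hence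
\[
\mathcal{L}(B)\le(2ck+1)2^{a_j+dm_j}\cdot4ck\,2^{-b_j}=4ck(2ck+1)\,2^{(d-j)m_j},
\]
and the right side tends to $0$ as $j\to\infty$.
\end{proof}

Call a positive integer \emph{free} if it is not in $\bigcup_j(a_j,b_j]$, and let $\varphi(n)$ be the number of free integers $\le n$. Each $a_j$ is free, so $\varphi(n)\to\infty$. Let $\mu$ be the distribution of $\sum_nx_n2^{-n}$, where the $x_n$ for free $n$ are independent and equal to $0$ or $1$ with probability $\frac12$, and $x_n=0$ for all other $n$. This is a Borel probability measure with $\mu(A)=1$.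

\begin{lemma}\label{lem:frostman}
$\mu(U)\le4h(\operatorname{diam}U)$ for every closed $U\subseteq\mathbb{R}$ with $\operatorname{diam}U<2^{-a_1}$.
\end{lemma}

\begin{proof}
No digit sequence admitted in $A$ ends in an infinite string of $1$s. So if $\sum_ix_i2^{-i}$ lies in a dyadic interval $[q2^{-n},(q+1)2^{-n})$, then $x_1,\dots,x_n$ are determined by $q$, and the interval has $\mu$-measure at most $2^{-\varphi(n)}$. As $\varphi(n)\to\infty$, points have measure $0$, which settles the case $\operatorname{diam}U=0$.

Let $t=\operatorname{diam}U>0$ and let $n$ be the integer with $2^{-n-1}\le t<2^{-n}$. From $2^{-n-1}<2^{-a_1}$ we get $n\ge a_1$, so $J=\max\{j:a_j\le n\}$ exists. The integers $\le n$ that are not free lie in blocks $(a_j,b_j]$ with $j\le J$, so $\varphi(n)\ge n-L_J$. The set $U$ meets at most two dyadic intervals of length $2^{-n}$. Using $2^{-n}\le2t$, and then \eqref{eq:aj} for $t<2^{-n}\le2^{-a_J}$, we get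
\[
\mu(U)\le2\cdot2^{L_J-n}\le4\cdot2^{L_J}t\le4h(t).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have seen that $|K|=2^{\aleph_0}$ and that $A$ is nonempty and compact. By Lemma~\ref{lem:null}, $A$ is null, so it has empty interior and $\dim_TA=0$. Lemmas~\ref{lem:mass} and~\ref{lem:frostman} give $\mathcal{H}^h(A)\ge\frac14$. By Lemma~\ref{lem:null} and Corollary~\ref{cor:nointerior}, every $X\subseteq\mathbb{R}$ in $(\mathcal{M}_K,A)^{\#}$ has interior or is null. So a compact set $C\subseteq\mathbb{R}$ with empty interior and positive measure, such as $C_0$ in \eqref{eq:fat}, does not belong to $(\mathcal{M}_K,A)^{\#}$, and is not definable in $(\mathcal{M}_K,A)$.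

Let $0\le d<n$; note that $A_{0,1}=A$. The set $A_{d,n}$ belongs to $(\mathcal{M}_K,A)^{\#}$. Hence so does every set definable in $(\mathcal{M}_K,A_{d,n})$, and $C$ is not among them. Since $A_{d,n}$ contains a copy of $[0,1]^d$, we have $d\le\dim_TA_{d,n}\le(n-d)\cdot0+d$. For the Hausdorff dimension let $s\in(0,1)$ and let $\mu'$ be the product of $n-d$ copies of $\mu$ and $d$ copies of Lebesgue measure on $[0,1]$. A closed set $U\subseteq\mathbb{R}^n$ of diameter $t<2^{-a_1}$ lies in a product of $n$ closed intervals of length $t$, so $\mu'(U)\le(4C_st^s)^{n-d}\,t^d$ by Lemma~\ref{lem:frostman} and \eqref{eq:hsmall}. By Lemma~\ref{lem:mass}, $\dim_HA_{d,n}\ge s(n-d)+d$. Letting $s\to1$ gives $\dim_HA_{d,n}=n$, and in particular $\dim_HA=1$.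
\end{proof}

\begin{remark}
The condition $h(t)/t\to\infty$ is best possible. In such an example $A$ itself must be null: by Theorem~\ref{thm:sharp} if $(\mathcal{M}_K,A)^{\#}$ avoids a compact set, and by Theorem~\ref{thm:dichotomy} if $(\mathcal{M}_K,A)$ does, $K$ is uncountable and $A$ is nowhere dense. A compact null set $A$ has $\mathcal{H}^h(A)=0$ whenever $h(t_i)\le Mt_i$ for some $M$ and some $t_i\to0$. Indeed, the $N_i$ intervals $[qt_i,(q+1)t_i]$, $q\in\mathbb{Z}$, that meet $A$ lie in the closed $t_i$-neighborhood of $A$, whose measure tends to $\mathcal{L}(A)=0$; so $N_ih(t_i)\le MN_it_i\to0$.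
\end{remark}

\section{The dichotomy for uncountable fields}\label{sec:dichotomy}

Let $K$ be uncountable and $A\subseteq\mathbb{R}$ nonempty, compact and nowhere dense. If all $K$-sumsets of $A$ are null, then $(\mathcal{M}_K,A)^{\#}$ avoids a compact set by Theorem~\ref{thm:sharp}, and hence so does $(\mathcal{M}_K,A)$. So assume from now on that some $K$-sumset is not null. By Theorem~\ref{thm:sharp} there is a $K$-linear functional $\lambda(x)=\sum_{i\le n}\lambda_ix_i$ such that
\begin{equation}\label{eq:interior}
\lambda(A^n)\text{ has interior.}
\end{equation}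
We must show that every compact set is definable, where \emph{definable} now means definable in $(\mathcal{M}_K,A)$ with real parameters.

By Lemma~\ref{lem:pullback} it is enough to define all closed subsets of powers of $A$. In $(\mathcal{M}_K,A)^{\#}$ they were given; now they have to be recovered from finitely many real parameters. A closed set is determined by the countably many basic boxes that miss it, and a real number holds countably many bits, so the information fits. The difficulty is to read it by a formula. We first index the boxes by a countable definable set $D$, and then show that every subset of $D^k$ can be read off from three parameters.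

\subsection{Endpoints of gaps}

Let $\alpha=\min A$ and $\beta=\max A$. A \emph{gap} is a bounded component of $\mathbb{R}\setminus A$; its endpoints lie in $A$. Let $D$ consist of $\alpha-1$, $\beta$ and the left endpoints of all gaps. A linear order has \emph{type $\omega$} if it is isomorphic to $(\mathbb{N},<)$; equivalently, the set is infinite and each element has finitely many predecessors.

\begin{lemma}\label{lem:D}
\begin{enumerate}
\item[(a)] $D$ is bounded and definable, and carries a definable linear order $<_D$ of type $\omega$.
\item[(b)] For $x\in A$ and $\epsilon>0$ there are $d,e\in D$ with $d<x\le e<x+\epsilon$ and $A\cap(d,e]\subseteq(x-\epsilon,x+\epsilon)$. In particular $A\subseteq\overline{D}$.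
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A point $d$ is a left endpoint of a gap if and only if $d\in A$ and there is $r\in A$ with $r>d$ and $(d,r)\cap A=\emptyset$; then $r$ is unique and $r-d$ is the length of the gap. So $D$ and the length function are definable. If there were finitely many gaps, $A$ would be a finite union of points and compact intervals, hence finite because it is nowhere dense, contrary to \eqref{eq:interior}. So $D$ is infinite. Let $\alpha-1$ and $\beta$ be the first two elements of $<_D$, and for left endpoints $d,e$ let $d<_De$ if the gap at $d$ is longer than the gap at $e$, or the lengths are equal and $d<e$. The gaps are disjoint subintervals of $[\alpha,\beta]$, so only finitely many have length at least a given positive number. Thus each element has finitely many predecessors.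

(b) Let $y<y'$ be points of $A$. As $A$ has empty interior, some point of $(y,y')$ lies in a gap $(l,r)$, and $y\le l<r\le y'$. Therefore
\begin{equation}\label{eq:between}
y<y'\text{ in }A\ \Longrightarrow\ \text{there is }d\in D\text{ with }y\le d<y'.
\end{equation}
\emph{Choice of $e$.} If $x\in D$, take $e=x$. Otherwise $x<\beta$ and $x$ is not a left endpoint of a gap, so there is $y'\in A\cap(x,x+\epsilon)$, and \eqref{eq:between} gives $e\in D$ with $x\le e<y'$.

\emph{Choice of $d$.} If there is $y\in A\cap(x-\epsilon,x)$, then \eqref{eq:between} gives $d\in D$ with $y\le d<x$, and $(d,e]\subseteq(x-\epsilon,x+\epsilon)$. Suppose that $A\cap(x-\epsilon,x)=\emptyset$. If $x=\alpha$, take $d=\alpha-1$. If $x>\alpha$, then $A\cap(-\infty,x)=A\cap(-\infty,x-\epsilon]$ is nonempty and compact; its maximum $d$ is the left endpoint of the gap $(d,x)$. In both cases $A\cap(d,e]\subseteq[x,e]$.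
\end{proof}

\begin{lemma}\label{lem:reduction}
If every subset of every $D^k$ is definable, then every compact set is definable.
\end{lemma}

\begin{proof}
By \eqref{eq:interior} and Lemma~\ref{lem:pullback} it suffices to define each closed set $B\subseteq A^k$. Let
\[
R_B=\Big\{(d,e)\in D^k\times D^k:B\cap\prod_{i\le k}(d_i,e_i]=\emptyset\Big\},
\]
which is definable by assumption. We claim that $B$ is the set of $x\in A^k$ for which there is no $(d,e)\in R_B$ with $d_i<x_i\le e_i$ for all $i$. A point of $B$ lies in no box indexed by $R_B$. If $x\in A^k\setminus B$, choose $\epsilon>0$ with $B\cap\prod_i(x_i-\epsilon,x_i+\epsilon)=\emptyset$ and apply Lemma~\ref{lem:D}(b) in each coordinate. The resulting box contains $x$, and it misses $B$ because $B\subseteq A^k$.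
\end{proof}

\subsection{Reading a countable set from real parameters}

Let $I$ be an open interval and let $H\subseteq I$ be a dense subset with a linear order $\prec$ of type $\omega$. Think of the points of $H$ as appearing one after another in time. A point $c\in I$ selects the successive best approximations to $c$ from the left:
\[
L_c=\{v\in H:v<c,\text{ and there is no }u\in H\text{ with }u\prec v\text{ and }v<u<c\}.
\]
On $L_c$ time and position agree:
\begin{equation}\label{eq:monotone}
v,v'\in L_c,\ v\prec v'\ \Longrightarrow\ v<v'.
\end{equation}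
Otherwise $v'<v<c$ and $v\prec v'$, contradicting $v'\in L_c$.

\begin{example}\label{ex:dyadic}
Let $H$ be the set of fractions $q/2^n\in(0,1)$ with $q$ odd, ordered first by $n$ and then by $q$. Then $v=q/2^n$ lies in $L_c$ if and only if $v<c\le v+2^{-n}$. Indeed, if this holds, then $(v,c)$ contains no multiple of $2^{-n}$, and all $u\prec v$ are such multiples; if $c>v+2^{-n}$, then $u=(q+1)/2^n\in(v,c)$ has a smaller denominator in lowest terms, so $u\prec v$. For irrational $c$, the set $L_c$ thus consists of the truncations of the binary expansion of $c$ after each digit $1$.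

Now label $q/2^n$ by the residue of $q$ modulo $8$. Each of the labels $1,3,5,7$ occurs on a dense set. But one cannot arrange that $L_c$ shows only the label $3$: if $v=q/2^n\in L_c$ and $q\equiv3\pmod 8$, then $v'=q'/2^{n-1}$ with $q'=(q-1)/2\equiv1\pmod4$ satisfies $v'<c\le v'+2^{-(n-1)}$, so $v'\in L_c$, and its label is $1$ or $5$.
\end{example}

So one parameter $c$ can be steered through points $v_0,v_1,\dots$ with prescribed labels, but $L_c$ picks up unwanted points on the way. The remedy is a second parameter $c'$ that serves as a clock. It has no labels to meet, so $L_{c'}$ can be controlled exactly from some time on. Its elements $w_0\prec w_1\prec\cdots$ mark the times at which to look at $L_c$: the point $v_j$ will be the last element of $L_c$ to appear before $w_j$.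

\begin{lemma}\label{lem:coding}
Let $I$ be an open interval, $H\subseteq I$ a definable set with a definable linear order $\prec$ of type $\omega$, and $\nu:H\to\mathbb{R}^k$ a definable map such that $\nu^{-1}(e)$ is dense in $I$ for every $e\in\nu(H)$. Then every subset of $\nu(H)$ is definable.
\end{lemma}

\begin{proof}
Let $R\subseteq\nu(H)$ be nonempty. It is countable; let $(e_j)_{j\ge0}$ enumerate it, with repetitions allowed. We construct $v_0\prec w_0\prec v_1\prec w_1\prec\cdots$ in $H$ and open intervals $V_j=(v_j,s_j)$ and $W_j=(w_j,t_j)$ with $s_j,t_j\in I$ such that for all $j$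
\begin{gather}
\nu(v_j)=e_j,\qquad\overline{V_{j+1}}\subseteq V_j,\qquad\overline{W_{j+1}}\subseteq W_j,\label{eq:nested}\\
V_j\text{ and }W_j\text{ contain no }u\in H\text{ with }u\preceq w_j.\label{eq:clean}
\end{gather}
We use repeatedly that a sufficiently short open interval with a given left endpoint misses a given finite set, such as $\{u\in H:u\preceq w\}$.

To start, pick $v_0\in\nu^{-1}(e_0)$ and any $w_0\succ v_0$, and choose $s_0>v_0$ and $t_0>w_0$ in $I$ so close that \eqref{eq:clean} holds for $j=0$. Given stage $j$, pick $v_{j+1}\in V_j$ with $\nu(v_{j+1})=e_{j+1}$, by density. By \eqref{eq:clean}, $v_{j+1}\succ w_j$. Choose $r_{j+1}\in(w_j,t_j)$ such that $(w_j,r_{j+1})$ contains no $u\in H$ with $u\preceq v_{j+1}$, and let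
\[
w_{j+1}=\text{the $\prec$-least element of }H\cap(w_j,r_{j+1}).
\]
Then $w_{j+1}\succ v_{j+1}$. Choose any $t_{j+1}\in(w_{j+1},r_{j+1})$. Then $\overline{W_{j+1}}\subseteq(w_j,r_{j+1})\subseteq W_j$, and every $u\in H\cap W_{j+1}$ satisfies $u\succ w_{j+1}$ by minimality. Finally choose $s_{j+1}\in(v_{j+1},s_j)$ such that $V_{j+1}$ contains no $u\in H$ with $u\preceq w_{j+1}$. This completes the construction. By \eqref{eq:nested} and compactness there are $c\in\bigcap_jV_j$ and $c'\in\bigcap_jW_j$.

\emph{Claim 1: $\{u\in L_{c'}:u\succeq w_0\}=\{w_j:j\ge0\}$.} We have $w_j<c'$, and every $u\in H$ with $w_j<u<c'$ lies in $W_j$, so $u\succ w_j$ by \eqref{eq:clean}. Thus $w_j\in L_{c'}$. Conversely, let $u\in L_{c'}$ with $u\succeq w_0$ be different from all $w_j$. Since $u$ has finitely many predecessors, $w_j\prec u\prec w_{j+1}$ for some $j$. By \eqref{eq:monotone}, $w_j<u$, and $u<c'<t_{j+1}<r_{j+1}$. So $u\in H\cap(w_j,r_{j+1})$ precedes $w_{j+1}$, contrary to the choice of $w_{j+1}$.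

\emph{Claim 2: $v_j$ is the $\prec$-largest element of $L_c$ that precedes $w_j$.} We have $v_j<c$, and every $u\in H$ with $v_j<u<c$ lies in $V_j$, so $u\succ w_j\succ v_j$ by \eqref{eq:clean}. Thus $v_j\in L_c$, and $v_j\prec w_j$. If $u\in L_c$ and $u\succ v_j$, then $v_j<u<c$ by \eqref{eq:monotone}, so $u\succ w_j$ as just shown.

By the two claims, $R$ is the set of all $\nu(v)$ with $v\in L_c$ for which there is $w\in L_{c'}$ such that $w\succeq w_0$, $v\prec w$, and no $u\in L_c$ satisfies $v\prec u\prec w$. The sets $L_c$ and $L_{c'}$ are definable, so this defines $R$ with the additional parameters $c,c',w_0$.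
\end{proof}

\subsection{Labels, and the use of uncountability}

By \eqref{eq:interior} and Lemma~\ref{lem:D}, the set $\lambda(D^n)$ is dense in an interval and inherits an order of type $\omega$. What is missing is a labeling in which every $e\in D^k$ is named by a dense set of points. We translate $\lambda(D^n)$ by a small amount $\sum_i\gamma_ie_i$ depending on $e$. The coefficients $\gamma_i$ must lie in $K$, so that everything stays definable, and must be independent over the field generated by $D$ and the $\lambda_i$, so that $e$ can be recovered from the translated point. This field is countable, and this is the only place where the uncountability of $K$ is used.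

\begin{lemma}\label{lem:labels}
For every $k\ge1$ there are $I$, $H$, $\prec$ and $\nu$ as in Lemma~\ref{lem:coding} with $\nu(H)=D^k$.
\end{lemma}

\begin{proof}
Let $I_0=(z-2\rho,z+2\rho)\subseteq\lambda(A^n)$ with $\rho>0$, and put $I=(z-\rho,z+\rho)$. Since $A\subseteq\overline{D}$ and $\lambda$ is continuous, $I_0\subseteq\overline{\lambda(D^n)}$.

Let $F$ be the countable field generated by $D\cup\{\lambda_1,\dots,\lambda_n\}$. Choose successively $\gamma_i\in K\setminus F(\gamma_1,\dots,\gamma_{i-1})$ for $i=1,\dots,k$, which is possible because the field to be avoided is countable. Then $1,\gamma_1,\dots,\gamma_k$ are linearly independent over $F$: in a nontrivial relation some $\gamma_i$ has a nonzero coefficient, and solving for the last such $\gamma_i$ puts it in $F(\gamma_1,\dots,\gamma_{i-1})$. Independence and membership in $K$ survive multiplication of the $\gamma_i$ by a nonzero rational. As $D$ is bounded, we may therefore assume $|\sum_i\gamma_ie_i|<\rho$ for all $e\in D^k$. Let $T:\mathbb{R}^n\times\mathbb{R}^k\to\mathbb{R}$ be the $K$-linear map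
\[
T(d,e)=\lambda(d)+\sum_{i\le k}\gamma_ie_i ,
\]
and let $H=T(D^n\times D^k)\cap I$. If $T(d,e)=T(d',e')$ with $d,d'\in D^n$ and $e,e'\in D^k$, then $(\lambda(d)-\lambda(d'))\cdot1+\sum_i(e_i-e_i')\gamma_i=0$ with coefficients in $F$, so $e=e'$. Hence there is a well-defined map $\nu:H\to D^k$ with $\nu(T(d,e))=e$, and it is definable: $\nu(v)=e$ if and only if $e\in D^k$ and $T(d,e)=v$ for some $d\in D^n$. Fix $e\in D^k$ and put $\theta=\sum_i\gamma_ie_i$. Then $\nu^{-1}(e)=(\lambda(D^n)+\theta)\cap I$. The closure of $\lambda(D^n)+\theta$ contains $I_0+\theta$, and $I_0+\theta\supseteq I$ because $|\theta|<\rho$. As $I$ is open, $\nu^{-1}(e)$ is dense in $I$. In particular $\nu(H)=D^k$ and $H$ is infinite.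

Order $D^{n+k}$ first by the $<_D$-largest coordinate and then lexicographically with respect to $<_D$. This order $<_*$ is definable. It has type $\omega$, since the predecessors of a tuple have all their coordinates among the finitely many elements up to its largest coordinate. For $v,w\in H$ let $v\prec w$ if some tuple in $D^{n+k}$ that $T$ maps to $v$ is $<_*$-smaller than every tuple in $D^{n+k}$ that $T$ maps to $w$. This relation is definable, and it holds exactly when the least tuple mapped to $v$ precedes the least tuple mapped to $w$. So $(H,\prec)$ is isomorphic to an infinite subset of $(D^{n+k},<_*)$ and has type $\omega$.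
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
The case where all $K$-sumsets are null was treated at the beginning of this section. In the other case \eqref{eq:interior} holds. By Lemmas~\ref{lem:labels} and~\ref{lem:coding}, every subset of every $D^k$ is definable, and by Lemma~\ref{lem:reduction} so is every compact set.
\end{proof}

\begin{remark}
Nowhere density was used in Lemma~\ref{lem:D}, to make $D$ infinite and to obtain \eqref{eq:between}. It cannot be omitted: $A=[0,1]$ is not null, yet $(\mathcal{M}_K,[0,1])$ avoids a compact set, as noted in Section~\ref{sec:intro}.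
\end{remark}

\section{Fields of positive Hausdorff dimension}\label{sec:posdim}

Up to scaling, a set $B+\gamma_2B+\dots+\gamma_NB$ is the orthogonal projection of $B^N$ to the line through $(1,\gamma_2,\dots,\gamma_N)$. Projection theorems bound the dimension of the set of directions in which a projection is small. If $\dim_HK>0$, the directions coming from $K$ cannot all be exceptional. For $\theta\in S^{N-1}$ let $\pi_\theta(x)=\langle x,\theta\rangle$ be the orthogonal projection to the line $\mathbb{R}\theta$, identified with $\mathbb{R}$. We use three results.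

\begin{theorem}[Bourgain \cite{Bourgain}]\label{thm:bourgain}
If $E\subseteq\mathbb{R}^2$ is compact with $0<\dim_HE<2$, then
\[
\dim_H\{\theta\in S^1:\dim_H\pi_\theta(E)\le\tfrac12\dim_HE\}=0.
\]
\end{theorem}

\begin{theorem}[Falconer \cite{Falconer}]\label{thm:falconer}
If $E\subseteq\mathbb{R}^N$ is compact with $\dim_HE=s>1$, then the set of $\theta\in S^{N-1}$ for which $\pi_\theta(E)$ is null has Hausdorff dimension at most $N-s$.
\end{theorem}

\begin{theorem}[Marstrand \cite{Marstrand}]\label{thm:marstrand}
$\dim_H(X\times Y)\ge\dim_HX+\dim_HY$ for subsets $X,Y$ of Euclidean spaces.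
\end{theorem}

For $N\ge2$ and $\gamma=(\gamma_2,\dots,\gamma_N)\in\mathbb{R}^{N-1}$ let $\Phi(\gamma)=(1,\gamma)/|(1,\gamma)|\in S^{N-1}$. Then $\pi_{\Phi(\gamma)}(E)$ is a dilate of $\{x_1+\gamma_2x_2+\dots+\gamma_Nx_N:x\in E\}$. The inverse of $\Phi$ is the map $\theta\mapsto(\theta_2/\theta_1,\dots,\theta_N/\theta_1)$ on the hemisphere $\theta_1>0$, and it is Lipschitz on each set $\{\theta_1\ge1/j\}$. By countable stability, $\dim_H\Phi^{-1}(\Theta)\le\dim_H\Theta$ for every $\Theta\subseteq S^{N-1}$. Consequently,
\begin{equation}\label{eq:escape}
\dim_H\Theta<\dim_HK^{N-1}\ \Longrightarrow\ \Phi(\gamma)\notin\Theta\text{ for some }\gamma\in K^{N-1}.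
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:posdim}]
From $0\le\dim_TA<\dim_HA\le1$ we get $\dim_TA=0$, so $A$ has empty interior, and $\dim_HA>0$. By countable stability, $A\cap[-M,M]$ has positive dimension for some integer $M$. This set is definable in $(\mathcal{M}_K,A)$, so we may replace $A$ by it and assume that $A$ is compact and nowhere dense with $\dim_HA>0$. Put $\eta=\dim_HK>0$; then $K$ is uncountable. By Theorem~\ref{thm:dichotomy} it suffices to find a $K$-sumset of $A$ that is not null. Theorem~\ref{thm:falconer} produces one, but the exceptional set it allows is smaller than $K^{N-1}$ only if we start from a set of dimension close to $1$. So we first raise the dimension. Let $\sigma\in(0,1]$ be the supremum of the Hausdorff dimensions of all $K$-sumsets of $A$.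

\emph{Step 1: $\sigma=1$.} Suppose $\sigma<1$. If the supremum were attained by a sumset $B$, we would apply Theorem~\ref{thm:bourgain} to $B\times B$ and find $\gamma\in K$ with $\dim_H(B+\gamma B)>\sigma$. It need not be attained, and Theorem~\ref{thm:bourgain} gives a strict inequality without a quantitative gain. We therefore assemble a maximizing sequence into one compact set. Choose $K$-sumsets $B_i$ with $\dim_HB_i\to\sigma$ and reals $\rho_i>0$ such that $E_i=\rho_i(B_i\times B_i)$ lies in the disc of radius $2^{-i}$ about $0$. Let $E=\{0\}\cup\bigcup_iE_i$. The $E_i$ are compact and shrink to $0$, so $E$ is compact. By Theorem~\ref{thm:marstrand}, $\dim_HE\ge\sup_i2\dim_HB_i\ge2\sigma>0$.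

We also need $\dim_HE<2$. Let $B\subseteq\mathbb{R}$, let $J$ be an interval of finite length $\ell$, and let $s>\dim_HB$. Cover $B$ by intervals $U_j$ of lengths $r_j\in(0,1]$ with $\sum_jr_j^s$ arbitrarily small. Each $U_j\times J$ is covered by at most $\ell/r_j+1\le(\ell+1)/r_j$ squares of diameter $\sqrt2\,r_j$, and $\sum_j\frac{\ell+1}{r_j}(\sqrt2\,r_j)^{s+1}=(\ell+1)\,2^{(s+1)/2}\sum_jr_j^s$. Hence $\dim_H(B\times J)\le\dim_HB+1$. It follows that $\dim_HE_i\le\sigma+1$ for all $i$, and $\dim_HE\le\sigma+1<2$.

By Theorem~\ref{thm:bourgain} and \eqref{eq:escape} with $N=2$, there is $\gamma\in K$ such that $E_\gamma=\{x+\gamma y:(x,y)\in E\}$ has $\dim_HE_\gamma>\frac12\dim_HE\ge\sigma$. On the other hand, $E_\gamma=\{0\}\cup\bigcup_i\rho_i(B_i+\gamma B_i)$, and each $B_i+\gamma B_i$ is a $K$-sumset of $A$, of dimension at most $\sigma$. Countable stability gives $\dim_HE_\gamma\le\sigma$, a contradiction.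

\emph{Step 2: a sumset of positive measure.} By Step~1 there is a $K$-sumset $B$ whose dimension $\delta=\dim_HB$ satisfies $\delta>0$ and $\delta>1-\eta$. Since $\eta-(1-\delta)>0$, we can choose $N$ with $N\delta>1$ and $N(\eta-(1-\delta))>\eta$; the second condition says $(N-1)\eta>N(1-\delta)$, and the first forces $N\ge2$. By Theorem~\ref{thm:marstrand}, $s=\dim_HB^N\ge N\delta>1$ and $\dim_HK^{N-1}\ge(N-1)\eta$. Let $\Theta$ be the set of $\theta\in S^{N-1}$ for which $\pi_\theta(B^N)$ is null. By Theorem~\ref{thm:falconer},
\[
\dim_H\Theta\le N-s\le N(1-\delta)<(N-1)\eta\le\dim_HK^{N-1}.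
\]
By \eqref{eq:escape} there is $\gamma\in K^{N-1}$ with $\Phi(\gamma)\notin\Theta$. Then $B+\gamma_2B+\dots+\gamma_NB$ is a $K$-sumset of $A$ that is not null.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bourgain}
Bourgain, \emph{The discretized sum-product and projection theorems}, J. Anal. Math. 112 (2010).

\bibitem{vdD}
van den Dries, \emph{Tame Topology and O-minimal Structures}.

\bibitem{Falconer}
Falconer, \emph{Hausdorff dimension and the exceptional set of projections}, Mathematika 29 (1982).

\bibitem{FHW}
Antongiulio Fornasiero, Philipp Hieronymi, Erik Walsberg, \emph{How to avoid a compact set}, arXiv:1612.00785 (2016).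

\bibitem{Marstrand}
Marstrand, \emph{The dimension of Cartesian product sets}, Proc. Cambridge Philos. Soc. 50 (1954).

\end{thebibliography}
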